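# The head of the radical of the projective cover of the trivial module: a bound that does not see the prime

## 1. The theorem and what it counts

**Theorem 1.1 (Main Theorem).** For each $r$ there is a constant $C(r)$ with the following property. Let $p$ be a prime, $k$ an algebraically closed field of characteristic $p$, and $G$ a finite group of sectional $p$-rank at most $r$. Let $P$ be the projective cover of the trivial $kG$-module $k$, let $J=\operatorname{rad}(P)$ and $J^2=\operatorname{rad}(J)$. Then $J/J^2$ is a direct sum of at most $C(r)$ irreducible $kG$-modules.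

**Theorem 1.2 (Complements).** (i) If $p>r+1$ and $G$ is $p$-solvable of sectional $p$-rank at most $r$, then $J/J^2$ has at most $r$ irreducible summands, and this is sharp. (ii) Always $C(r)\ge r$, and the best value of $C(1)$ is $1$. (iii) It can happen that $J/J^2$ is irreducible for groups of any sectional $p$-rank $r\ge 1$.

Let us take the statement apart.

**Definition 1.3.** The *sectional $p$-rank* of $G$ is the maximal rank of an elementary abelian $p$-group isomorphic to $L/K$ with $K\lhd L\le G$.

One looks at quotients of subgroups, not only at subgroups. For the quaternion group $Q_8$ and $p=2$, elementary abelian subgroups have rank $1$, but $Q_8/Z(Q_8)\cong C_2^2$, so the sectional $2$-rank is $2$. A section of a section of $G$ is a section of $G$; so subgroups and quotients of $G$ have sectional $p$-rank at most that of $G$.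

**Notation 1.4.** Modules are finite dimensional, except that rational modules of algebraic groups may be infinite dimensional. Simple modules, projective covers and radicals of a group algebra over $\overline{\mathbb F}_p$ are compatible with extension to a larger algebraically closed field, so we take $k=\overline{\mathbb F}_p$. Let $P_0(G)$ be the projective cover of $k$, $J_G=\operatorname{rad}P_0(G)$, and $P_1(G)$ the projective cover of $J_G$, or equivalently of $J_G/J_G^2$. Let $c(G)$ be the number of irreducible summands of $J_G/J_G^2$. For irreducible $M$ let $P(M)$ be its projective cover and $h_M=\dim H^1(G,M)$. We write $X\mid Y$ for "$X$ is isomorphic to a direct summand of $Y$" and $\ell(\cdot)$ for composition length.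

The number $c(G)$ counts first cohomology. Apply $\mathrm{Hom}_G(-,M)$, $M$ irreducible, to $0\to J_G\to P_0(G)\to k\to0$. The map $\mathrm{Hom}_G(k,M)\to\mathrm{Hom}_G(P_0(G),M)$ is an isomorphism and $\mathrm{Ext}^1_G(P_0(G),M)=0$, so $\mathrm{Hom}_G(J_G,M)\cong H^1(G,M)$. Hence
$$c(G)=\sum_{M\in\mathrm{Irr}(kG)}h_M,\qquad P_1(G)=\bigoplus_M P(M)^{h_M}.\tag{1}$$

The theorem thus says that *all* first cohomology with irreducible coefficients, summed over all irreducible modules, is bounded by a function of $r$. It is known that there is a constant $C(p,r)$ depending on both $p$ and $r$; the point is to remove $p$.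

**Example 1.5 (elementary abelian groups).** Let $G$ be a $p$-group with $G/\Phi(G)$ of rank $d$. The only irreducible module is $k$, and $H^1(G,k)=\mathrm{Hom}(G,k)$ has dimension $d$. So $c(G)=d$. For $G=C_p^r$ we get $c(G)=r$; here $P_0=kG$ and $J/J^2\cong k^r$. Hence $C(r)\ge r$ for every admissible constant.

**Example 1.6 (one step up).** Let $p=3$, $G=S_3$. Then $P_0(G)$ is the permutation module on three points, uniserial with layers $k,\mathrm{sgn},k$. So $J/J^2=\mathrm{sgn}$ and $c(G)=1$.

**Example 1.7 (large rank, $c=1$).** Let $r\ge1$, $p>\max(r,2)$ and $G=V\rtimes H$ with $V=\mathbb F_p^r$ and $H=C_{p-1}\wr S_r$ acting by monomial matrices. As $p>r$, $H$ is a $p'$-group. The module $V\otimes k$ is irreducible for $H$: the $r$ coordinate characters of $C_{p-1}^r$ are distinct, since $p>2$, and $S_r$ permutes them transitively. The normal $p$-subgroup $V$ acts trivially on every irreducible $M$, and $H^1(G,M)=H^1(V,M)^H=\mathrm{Hom}_H(V\otimes k,M)$ because $H$ is a $p'$-group. So $h_M=1$ for $M\cong V\otimes k$ and $h_M=0$ otherwise: $c(G)=1$. The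 Sylow subgroup $V$ is elementary abelian of rank $r$, so the sectional $p$-rank is $r$. This proves Theorem 1.2(iii).

## 2. The results we quote

We use the classification of finite simple groups (CFSG); the constants $C(p,r)$ above, as quoted in Guralnick and Tiep, *Sectional rank and Cohomology*, arXiv:1807.07233 (2018), for finitely many $p$ for each $r$; textbook results, recalled where needed; and the following published theorems.

**(GT)** (Guralnick–Tiep, *First cohomology groups of Chevalley groups in cross characteristic*, Ann. of Math. 174 (2011).) Let $S$ be a finite simple group of Lie type of (twisted) rank $e$ in characteristic $\ne p$, with Borel subgroup $B$ and Weyl group $W$, and $V$ an irreducible $kS$-module. Then $\dim H^1(S,V)\le1$ if $V^B=0$, and $\dim H^1(S,V)\le|W|+e$ if $V^B\neq0$.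

**(BS)** (Geck–Hiss, J. reine angew. Math. 418 (1991); Geck, J. London Math. Soc. 47 (1993); see Cabanes–Enguehard, *Representation Theory of Finite Reductive Groups*, Thm 14.4; with Broué–Michel, J. reine angew. Math. 395 (1989).) Let $\mathbf G$ be connected reductive with Frobenius map $F$, and let $p$ be different from the defining characteristic, good for $\mathbf G$ and prime to $|Z(\mathbf G)/Z^\circ(\mathbf G)|$. Then $\mathcal E_p(\mathbf G^F,1)$ is a union of $p$-blocks containing the principal block, and the number of irreducible Brauer characters in these blocks equals the number of unipotent characters of $\mathbf G^F$.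

Further quotations: the seminormal form for Hecke algebras (Section 7), the Mackey formula for Harish-Chandra induction (Section 10), and facts from Jantzen, *Representations of Algebraic Groups*, cited as [J] (Section 11).

Because $C(p,r)$ exists for each single $p$, finitely many primes may be ignored for each $r$: it suffices to find $p_0(r)$ and a bound depending on $r$ only, valid for all $p>p_0(r)$. "For $p$ large" means $p>p_0(r)$, and $p_0(r)$ is enlarged finitely often.

## 3. Normal subgroups, cyclic Sylow subgroups, $p$-solvable groups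

The first lemma allows us to cut a group along a normal series.

**Lemma 3.1.** If $N\lhd G$, then $c(G)\le c(G/N)+c(N)$.

*Proof.* For irreducible $M$ we have the exact sequence $0\to H^1(G/N,M^N)\to H^1(G,M)\to H^1(N,M)^G$, and $M^N\in\{0,M\}$. Summing over $M$ and using (1) for $G/N$,
$$c(G)\le c(G/N)+\sum_M\dim H^1(N,M)^G .$$
The work is to bound the last sum by $c(N)$. We group the $M$ according to the $G$-orbit of the irreducible $kN$-modules in $M|_N$.

Fix an irreducible $kN$-module $W$ with stabilizer $I$ in $G$. For $M$ over $W$ let $M_W$ be the $W$-isotypic part of $M|_N$. By Clifford theory $M=\mathrm{Ind}_I^GM_W$, and $M\mapsto M_W$ is a bijection from the irreducible $kG$-modules over $W$ to the irreducible $W$-isotypic $kI$-modules. Now $H^1(N,M)=\bigoplus_{g\in G/I}H^1(N,gM_W)$; $G$ permutes the summands transitively and $I$ stabilizes the one for $g=1$. Hence $H^1(N,M)^G\cong H^1(N,M_W)^I$.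

Next we separate $W$ from its multiplicity space. For representatives $g$ of $I/N$ (with $1$ representing $N$) choose $\rho(g)\in GL(W)$ with $\rho(g)\rho(n)\rho(g)^{-1}=\rho(gng^{-1})$ for $n\in N$, where $\rho|_N$ is the given action; this is possible since $gW\cong W$. Put $\rho(gn)=\rho(g)\rho(n)$. By Schur's lemma $\rho(g)\rho(h)=\alpha(g,h)\rho(gh)$ with scalars $\alpha(g,h)$, and since
$$\rho(gn)\rho(hn')=\rho(g)\rho(h)\rho(h^{-1}nh)\rho(n')=\alpha(g,h)\rho(gh\cdot h^{-1}nhn')=\alpha(g,h)\rho(gn\,hn'),$$
$\alpha$ is inflated from $I/N$. Let $X=\mathrm{Hom}_N(W,M_W)$ with $g$ acting by $f\mapsto gf\rho(g)^{-1}$. Acting by $h$ and then by $g$ gives $ghf(\rho(g)\rho(h))^{-1}=\alpha(g,h)^{-1}\,(gh)f\rho(gh)^{-1}$, so $X$ is a module for the twisted group algebra $k_{\alpha^{-1}}[I/N]$. Evaluation $w\otimes f\mapsto f(w)$ is an isomorphism $W\otimes X\cong M_W$, where $g$ acts on the left by $\rho(g)\otimes g$. So $X$ is irreducible, and non-isomorphic $M_W$ have non-isomorphic $X$.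

Let $Y=H^1(N,W)$ with $(gz)(n)=\rho(g)z(g^{-1}ng)$ on cocycles. Acting by $h$ and then $g$ gives $\alpha(g,h)$ times the action of $gh$. Elements $n\in N$ act trivially on classes: expanding $z(xn)=z(n\cdot n^{-1}xn)$ in two ways gives $z(x)+xz(n)=z(n)+nz(n^{-1}xn)$, so $(nz)(x)-z(x)=xz(n)-z(n)$, a coboundary. So $Y$ is a $k_\alpha[I/N]$-module. As $I$-modules $H^1(N,M_W)\cong Y\otimes X$, hence
$$H^1(N,M_W)^I\cong\mathrm{Hom}_{k_\alpha[I/N]}(X^*,Y).$$
When $M$ runs over the irreducible modules over $W$, the $X^*$ are pairwise non-isomorphic irreducible modules, so the dimensions add up to at most $\ell(\mathrm{soc}\,Y)\le\dim H^1(N,W)$. Summing over orbit representatives $W$ gives at most $c(N)$. $\square$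

The second lemma says that $p'$-groups at the bottom are invisible, and $p'$-quotients nearly so.

**Lemma 3.2.** (a) If $U\lhd G$ is a $p'$-group, then $P_i(G)$ is the inflation of $P_i(G/U)$ for $i=0,1$, and $c(G)=c(G/U)$. In particular $P_0(G)=k$, $P_1(G)=0$ and $c(G)=0$ if $p\nmid|G|$, and $P_i(L'\times L'')=P_i(L')\boxtimes k$ if $p\nmid|L''|$.

(b) If $N\lhd G$ and $p\nmid|G:N|$, then $\operatorname{rad}(kG)=kG\cdot\operatorname{rad}(kN)$, $P_0(G)|_N=P_0(N)$ and $J_N/J_N^2=(J_G/J_G^2)|_N$. Hence $c(N)=\sum_Mh_M\,\ell(M|_N)\le|G:N|\,c(G)$.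

*Proof.* (a) With the central idempotent $e_U=|U|^{-1}\sum_{u\in U}u$ we have $k[G/U]\cong kGe_U\mid kG$. So inflation from $G/U$ preserves projectives. The inflation of $P_0(G/U)$ is projective with simple head $k$, so it is $P_0(G)$; its radical is the inflation of $J_{G/U}$, and the inflation of the projective cover of $J_{G/U}$ is a projective cover.

(b) $kG\cdot\operatorname{rad}(kN)$ is a nilpotent two-sided ideal, because $G$ normalizes $\operatorname{rad}(kN)$. A $kG$-module killed by it is semisimple over $N$; averaging $N$-equivariant projections over $G/N$, it is semisimple over $G$. So the ideal is the radical, and radical layers of $kG$-modules are the same over $N$. $P_0(G)|_N$ is projective with head $k$, so it is $P_0(N)$, and the formula for $J_N/J_N^2$ follows. If $W\le M|_N$ is simple, $M$ is a quotient of $\mathrm{Ind}_N^GW$, whose restriction to $N$ has length $|G:N|$; so $\ell(M|_N)\le|G:N|$. $\square$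

The next lemma settles sectional rank one, and is used again for some rank-one groups of Lie type. Recall the Brauer–Dade theory. A block with cyclic defect group has a Brauer tree: its edges are the simple modules, its vertices are the ordinary characters, except that the exceptional characters together form one vertex with a multiplicity. For an edge $M$, $\operatorname{rad}P(M)/\operatorname{soc}P(M)$ is a direct sum of two (possibly zero) uniserial modules, one for each end vertex; the one at a vertex which carries only the edge $M$, and is not exceptional of multiplicity $>1$, is zero.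

**Lemma 3.3.** If $G$ has cyclic Sylow $p$-subgroups, then $c(G)\le1$.

*Proof.* Let $p\mid|G|$; otherwise $c(G)=0$. The vertex of $1_G$ carries only the edge $k$, since $1_G$ reduces to $k$. Suppose first that it is not exceptional of multiplicity $>1$. Then $J/\operatorname{soc}P_0$ is uniserial or zero. If it is zero, $J=k$ and $c(G)=1$. If not, then $\operatorname{soc}P_0\le\operatorname{rad}J$: otherwise some maximal submodule of $J$ misses $\operatorname{soc}P_0$ and complements it, impossible as $J$ has simple socle and is not simple. So the head of $J$ is the head of a uniserial module, and $c(G)=1$.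

Suppose now that $1_G$ is exceptional of multiplicity $>1$. Another exceptional character agrees with $1_G$ on $p$-regular elements; it is a nontrivial linear character of $p$-power order. So a Sylow $p$-subgroup $D$ satisfies $D\cap G'\ne D$. As $D$ is abelian, Burnside gives $D\cap G'=[D,N_G(D)]$. The group $N_G(D)/C_G(D)$ is a $p'$-group, so $D=[D,N_G(D)]\times C_D(N_G(D))$; as $D$ is cyclic, $[D,N_G(D)]\in\{1,D\}$, hence it is $1$. By Burnside's transfer theorem $G$ is $p$-nilpotent. Then $P_0(G)$ is inflated from the uniserial module $kD$ (Lemma 3.2(a)), and $c(G)=1$. $\square$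

*Proof of Theorem 1.2(ii).* $C(r)\ge r$ is Example 1.5. If $G$ has sectional $p$-rank $1$, a Sylow subgroup $D$ has $|D/\Phi(D)|=p$, so $D$ is cyclic and $c(G)\le1$. Since $p\mid|G|$, $k$ is not projective, $J\ne0$, and $c(G)=1$. So the optimal $C(1)$ is $1$, for all primes. $\square$

**Lemma 3.4.** If $p>r+1$ and $R$ is $p$-solvable of sectional $p$-rank at most $r$, then $c(R)\le r$.

*Proof.* The idea is that a $p$-solvable group of small rank and large $p$ is, up to $O_{p'}$, a $p$-group extended by a $p'$-group. By Lemma 3.2(a) we may assume $O_{p'}(R)=1$, and $R\neq 1$. Put $V=O_p(R)$; then $C_R(V)\le V$ (Hall–Higman). Let $d\le r$ be the rank of $V/\Phi(V)$. A $p'$-element centralizing $V/\Phi(V)$ centralizes $V$, so lies in $C_R(V)\le V$ and is trivial. So $C_R(V/\Phi(V))$ is a normal $p$-subgroup containing $V$, hence equals $V$. Thus $R/V$ is a $p$-solvable subgroup of $GL_d(p)$ with $O_p(R/V)=1$. By Theorem B of Hall and Higman an element of order $p$ in $R/V$ has a minimal polynomial of degree at least $p-1>r\ge d$, which is impossible. So $R/V$ is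 a $p'$-group and, by Lemma 3.1 and Example 1.5, $c(R)\le c(V)+c(R/V)=d\le r$. $\square$

With $C_p^r$ from Example 1.5 showing sharpness, this is Theorem 1.2(i).

## 4. From finite groups to simple groups

**Proposition 4.1.** If $p>r+1$ and $G$ has sectional $p$-rank at most $r$, then
$$c(G)\le2r+r\max_Sc(S),$$
where $S$ runs over the nonabelian simple groups with $p\mid|S|$ of sectional $p$-rank at most $r$ (an empty maximum is $0$).

*Proof.* Let $R$ be the largest normal $p$-solvable subgroup and $\bar G=G/R$. Minimal normal subgroups of $\bar G$ are not $p$-solvable, so they are products of nonabelian simple groups of order divisible by $p$. Let $E=S_1\times\cdots\times S_t$ be the socle of $\bar G$. It contains $C_p^t$, so $t\le r$. Also $C_{\bar G}(E)=1$: otherwise it would contain a minimal normal subgroup, which lies in $E$ and centralizes $E$, hence is abelian. Let $K=\bigcap_iN_{\bar G}(S_i)$. Then $\bar G/K\le S_t$ is a $p'$-group because $p>t$. The group $K$ embeds in $\prod\mathrm{Aut}(S_i)$ with $E$ going to the inner automorphisms, so $K/E\hookrightarrow\prod\mathrm{Out}(S_i)$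 is solvable (Schreier, via CFSG). Lemmas 3.1, 3.2 and 3.4 give
$$c(G)\le c(R)+c(\bar G/K)+c(K/E)+\sum_ic(S_i)\le r+0+r+\sum_{i\le t}c(S_i).\qquad\square$$

It remains to bound $c(S)$ by a function of $r$, for $p$ large and $S$ simple of sectional $p$-rank at most $r$. If $p>71$, the sporadic groups, the Tits group and the derived groups of $Sp_4(2)$, $G_2(2)$, ${}^2G_2(3)$ are $p'$-groups with $c=0$; we disregard them. Left are the alternating groups and the groups of Lie type.

## 5. Counting simple modules in the principal block

By (1), $c(S)$ is a sum of $h_M$ over modules $M$ in the principal block (if $\mathrm{Ext}^1(k,M)\ne0$ then $M$ and $k$ lie in one block). The sensible first attempt is to bound the number of simple modules in the principal block, and separately each $h_M$. For groups of Lie type of bounded rank, away from their own characteristic, this works.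

**Proposition 5.1.** Let $S$ be a simple group of Lie type in characteristic $\ne p$, not a Suzuki or Ree group, and $\mathbf G$ the simple simply connected group with $S=\mathbf G^F/Z$, $Z=Z(\mathbf G^F)$, $F$ a Frobenius map. Suppose the rank of $\mathbf G$ is at most $n$. For $p$ large in terms of $n$, $c(S)$ is bounded in terms of $n$.

*Proof.* For $p$ large, $p$ is good for $\mathbf G$ and $p\nmid|Z(\mathbf G)|$. Put $G=\mathbf G^F$; then $c(S)=c(G)$ by Lemma 3.2(a). By (BS) the principal block $B_0$ of $G$ has at most as many simple modules as $G$ has unipotent characters. Each unipotent character occurs in some Deligne–Lusztig character $R_{T_w}(1)$, $w$ in the Weyl group $W$ of $\mathbf G$, and $\langle R_{T_w}(1),R_{T_w}(1)\rangle=|\{x\in W: xwF(x)^{-1}=w\}|\le|W|$. So there are at most $|W|^2$ of them. If $H^1(G,M)\ne0$, then $M\in B_0$, the normal $p'$-group $Z$ acts trivially on $M$, and $H^1(G,M)=H^1(S,M)$, of dimension bounded in terms of the rank by (GT). Multiply. $\square$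

For ${}^2B_2$ and ${}^2G_2$ and $p\ge5$ different from the defining characteristic, Sylow $p$-subgroups are cyclic, so $c\le1$ by Lemma 3.3. The groups ${}^2F_4$ are left for Section 10.

Now the point where the attempt breaks. The number of simple modules in the principal block is not bounded in terms of the sectional rank. Take $G=S_p$, of sectional $p$-rank $1$, with Sylow subgroup $D=C_p$. By the Brauer–Dade theory the principal block has $|N_G(D):C_G(D)|=p-1$ simple modules, while $c(G)=1$. For $G=PSL_2(p)$ the same count gives $(p-1)/2$ simple modules, again with $c(G)=1$. So in alternating groups, in classical groups whose rank grows, and in characteristic $p$, almost all modules in the block have $h_M=0$, and we must find out *before counting* which ones can have $h_M\ne0$.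

## 6. Building $P_1(G)$ from two generating subgroups

The way around is to locate the whole module $P_1(G)$ inside modules induced from smaller subgroups. This controls which ordinary characters occur in its lift to characteristic zero.

**Lemma 6.1.** (a) $P_0(G)\mid\mathrm{Ind}_Q^GP_0(Q)$ for every $Q\le G$.

(b) If $G=\langle Q_1,Q_2\rangle$ and $Q_{12}=Q_1\cap Q_2$, then
$$P_1(G)\ \big|\ \mathrm{Ind}_{Q_1}^GP_1(Q_1)\oplus\mathrm{Ind}_{Q_2}^GP_1(Q_2)\oplus\mathrm{Ind}_{Q_{12}}^GP_0(Q_{12}).$$

*Proof.* (a) The right side is projective and has $k$ as a quotient.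

(b) Let $Z$ be the right side. It is projective, so $Z\cong\bigoplus_MP(M)^{\dim\mathrm{Hom}_G(Z,M)}$, and by (1) we need $h_M\le\dim\mathrm{Hom}_G(Z,M)$ for each irreducible $M$. For any group $Q$ and any $kQ$-module $X$, the sequence $\mathrm{Hom}_Q(J_Q,X)\to H^1(Q,X)\to\mathrm{Ext}^1_Q(P_0(Q),X)=0$ and the surjection $P_1(Q)\to J_Q$ give
$$\dim H^1(Q,X)\le\dim\mathrm{Hom}_Q(J_Q,X)\le\dim\mathrm{Hom}_Q(P_1(Q),X),\qquad \dim X^Q\le\dim\mathrm{Hom}_Q(P_0(Q),X).$$
By Frobenius reciprocity it is enough that the kernel of $H^1(G,M)\to H^1(Q_1,M)\oplus H^1(Q_2,M)$ has dimension at most $\dim M^{Q_{12}}$. Subtracting an inner derivation, represent a class in the kernel by a derivation $\delta$ with $\delta=0$ on $Q_1$ and $\delta(x)=xm-m$ on $Q_2$. On $Q_{12}$ both hold, so $m\in M^{Q_{12}}$. As $Q_1,Q_2$ generate $G$, $\delta$ is determined by $\delta|_{Q_2}$, that is by $m$ modulo $M^{Q_2}$. So the space of these $\delta$ embeds in $M^{Q_{12}}/M^{Q_2}$. $\square$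

**Example 6.2 ($S_p$, $p\ge7$).** Take the Young subgroups $Q_1=S_{p-1}\times S_1$ and $Q_2=S_{p-3}\times S_3$ with $Q_{12}=S_{p-3}\times S_2\times S_1$. They generate $S_p$ and are $p'$-groups, so $P_1(Q_i)=0$, $P_0(Q_{12})=k$, and $P_1(S_p)\mid\mathrm{Ind}_{Q_{12}}^{S_p}k$. By Young's rule, the characters in the lift of this module are labelled by partitions with at most three rows. The characters of the principal block are labelled by the $p$ hooks $(p-i,1^i)$, and only three hooks have at most three rows: $(p)$, $(p-1,1)$, $(p-2,1,1)$, with multiplicities $1,2,1$ in the permutation character. So $c(S_p)\le4$, with no reference to $p$. A bound on rows together with the block condition leaves few labels. This is the plan for Sections 7–9.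

## 7. Hecke algebras, rows and residues

### Families and parabolic subgroups

Let $q$ be a prime power with $p\nmid q$. We treat together:

* (S) $G_m=S_m$; here $B=1$ and $f=p$.
* (A) $G_m=GL_m(q)$, $q_0=q$.
* (B) $G_m$ one of $Sp_{2m}(q)$, $SO_{2m+1}(q)$ ($q$ odd), $GO^+_{2m}(q)$, $SO^-_{2m+2}(q)$, with $q_0=q$ and $Q=q,\,q,\,1,\,q^2$ respectively; or $GU_{2m}(q)$, $GU_{2m+1}(q)$, with $q_0=q^2$ and $Q=q,\,q^3$.

For $q$ even, $SO^\pm$ is the kernel of the Dickson invariant. In (A) and (B), $f$ is the order of $q_0$ modulo $p$. **Standing assumption:** $f\ge7$ and $m<(r+3)f$.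

In (A),(B) let $B$ be a Borel subgroup (for $GO^+_{2m}$ a Borel subgroup of $SO^+_{2m}$), and let $Q_j\ge B$ be the stabilizer of the standard totally isotropic (singular) $j$-space $\langle e_1,\dots,e_j\rangle$ (in (A): of the standard $j$-space). Then $Q_j=U_j\rtimes(GL_j(q_0)\times G_{m-j})$ with $U_j$ a $p'$-group. In (S) let $Q_j=S_j\times S_{m-j}$, $U_j=1$; below read $S_j$ for $GL_j(q_0)$ and put $q_0=1$ in formulas for Hecke algebra generators. Let $W=S_m$ in (S),(A) and $W=W(B_m)$ in (B), with generators $s_i$ $(1\le i<m)$ interchanging the coordinates $m-i$ and $m-i+1$, and in (B) $s_0$, the sign change of coordinate $m$. The Weyl group of $GL_j\times G_{m-j}$ is generated by the $s_i$ with $i>m-j$ and those with $i<m-j$: $Q_j$ omits exactly $s_{m-j}$.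

For $L$ a complement to the normal $p'$-subgroup $U$ of $Q=LU$, write $R_L^G$ for inflation from $L$ to $Q$ followed by induction to $G$. It preserves projectivity. For instance, if $Q=B=UT$, then $R_T^G$ of the trivial module is the permutation module on $G/B$.

We need four facts.

* $GL_j(q_0)$ (resp. $S_j$) is a $p'$-group for $j<f$, since $p\nmid q_0^i-1$ for $1\le i<f$.
* $B$ is a $p'$-group: the orders of the tori are products of divisors of $q_0-1$ and of $q+1\mid q^2-1$, and $f\ge7$.
* In (B), $G_0,G_1,G_2$ are $p'$-groups: the $p$-parts of their orders come from divisors of $q_0^i-1$ with $i\le6$, and $p>2$. (For example $q^3+1\mid q^6-1$ in $SO_6^-(q)$, and $q^5+1\mid q_0^5-1$ in $GU_5(q)$.)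
* For $j_1\ne j_2$ (both $<m$ in (S),(A); both $\le m$ in (B)), $Q_{j_1}$ and $Q_{j_2}$ generate $G_m$: together they contain $B$ and representatives of all generators of $W$.

### The Hecke algebra

Let $\mathcal O$ be a complete discrete valuation ring with residue field $k$, maximal ideal $\mathfrak m$ and large enough fraction field $K$ of characteristic $0$. For a $p'$-subgroup $X$ put $e_X=|X|^{-1}\sum_{x\in X}x$, and let $H=e_B\mathcal OGe_B$ with $G=G_m$. In (S), $H=\mathcal OS_m$. In (A),(B), $H$ has the basis $T_w=|B:B\cap{}^wB|\,e_Bwe_B$, and it is the Iwahori–Hecke algebra with $(T_i-q_0)(T_i+1)=0$ for $i\ge1$ and, in (B), $(T_0-Q)(T_0+1)=0$; the diagram $T_0-T_1-\cdots-T_{m-1}$ is of type $B_m$.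

This is the textbook statement except for $GO^+_{2m}$. There let $t$ be a reflection interchanging $e_m$ and $f_m$. It normalizes $B$, so $T_0=te_B$ satisfies $T_0^2=1$, which is the relation with $Q=1$; $T_0$ commutes with $T_i$ for $i\ge2$; $T_0T_1T_0=T_{s'}$ is the generator for the second end node of $D_m$, which commutes with $T_1$, so $T_0T_1T_0T_1=T_1T_0T_1T_0$. Finally $B\backslash G/B\leftrightarrow W(D_m)\rtimes\langle t\rangle=W(B_m)$, so dimensions agree and $H$ is the Hecke algebra of type $B_m$ with parameters $q_0$, $1$.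

**Definition 7.1.** A *label* of size $m$ is a partition of $m$ in (S),(A), and a bipartition $\lambda=(\lambda^1,\lambda^2)$ of $m$ in (B). The *residue* of the node $(i,j)$ (row $i$, column $j$) is $j-i$ in (S), $q_0^{j-i}$ in (A), and in (B) it is $Qq_0^{j-i}$ if the node is in $\lambda^1$ and $-q_0^{j-i}$ if it is in $\lambda^2$.

For example, the label $((2),(1))$ has residues $Q,\,Qq_0,\,-1$.

*Seminormal form* (Young; Hoefsmit; Ariki–Koike, Adv. Math. 106 (1994)). $H_K$ is split semisimple with irreducible modules $V_\lambda$ indexed by labels; here one uses that $q_0,Q$ are positive rationals, so that $Q\ne-q_0^i$ for all $i$, and that $q_0$ is no root of unity in (A),(B). There are elements $L_1,\dots,L_m\in H$, the Jucys–Murphy elements (in (A),(B): $L_{i+1}=q_0^{-1}T_iL_iT_i$ with $L_1=1$, resp. $L_1=T_0$), and $V_\lambda$ has a basis $v_t$, $t$ a standard tableau of shape $\lambda$, such that $L_iv_t=c_iv_t$, where $c_i=c_i(t)$ is the residue of the node containing $i$, and, with $v_{s_it}:=0$ if $s_it$ is not standard, for $i\ge1$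
$$T_iv_t=a\,v_t+(1+a)\,v_{s_it},\qquad a=\frac{(q_0-1)c_{i+1}}{c_{i+1}-c_i}\ \text{in (A),(B)},\quad a=\frac1{c_{i+1}-c_i}\ \text{in (S)}.\tag{2}$$
Symmetric polynomials in the $L_i$ act on $V_\lambda$ as the scalar obtained from the multiset of residues of $\lambda$; so they are central in $H_K$, hence in $H$.

Two observations on (2). First, if $i,i+1$ are in the same row of the same component, they are adjacent, $c_{i+1}=q_0c_i$ (in (S): $c_i+1$) and $a=q_0$; if they are in the same column, they are adjacent and $a=-1$. Second, in all other cases $s_it$ is standard and $1+a\neq0$. Indeed $1+a=0$ means $q_0c_{i+1}=c_i$ (in (S): $c_{i+1}=c_i-1$), so $i$ and $i+1$ lie in one component on neighbouring diagonals. Two such nodes are comparable in the order "weakly right and weakly below", and the interval between them contains further nodes unless they are adjacent; as $i,i+1$ are consecutive numbers, they would be adjacent, a case already excluded.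

The index representation ($T_i\mapsto q_0$, $T_0\mapsto Q$) is $e_BK$ for the trivial $KG$-module $K$, and has the label $(m)$, resp. $((m),\emptyset)$; we call it the trivial label. For instance, for $m=2$ in (A): on $(2)$ the element $T_1$ is $q_0$, on $(1,1)$ it is $-1$.

### A bound on rows

**Lemma 7.2 (Pieri bound).** Let $W_{m-j}=\langle s_i:i<m-j\rangle$ and $S_j=\langle s_i:i>m-j\rangle$. For labels $\beta$ of size $m-j$ and $\lambda$ of size $m$,
$$\dim\mathrm{Hom}_{H(S_j)\otimes H(W_{m-j})}(\mathrm{ind}\boxtimes V_\beta,V_\lambda)\le1,$$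
and it is $0$ unless $\beta\subseteq\lambda$ and no two nodes of $\lambda/\beta$ lie in the same column of the same component.

*Proof.* The coefficients in (2) depend only on the positions of $i,i+1$. So as a module for $H(W_{m-j})$, $V_\lambda$ splits according to the subtableau on $1,\dots,m-j$, and $X=\mathrm{Hom}_{H(W_{m-j})}(V_\beta,V_\lambda)$ is $0$ unless $\beta\subseteq\lambda$; if $\beta\subseteq\lambda$, $X$ has a basis $u_s$ indexed by the standard fillings $s$ of $\lambda/\beta$ with $m-j+1,\dots,m$, and the $T_i$ with $i>m-j$ act on it by (2). The space to be bounded is that of all $u=\sum_sc_su_s$ with $T_iu=q_0u$ for all $i>m-j$.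

If $i,i+1$ are in the same column of $s$, then comparing coefficients of $u_s$ gives $-c_s=q_0c_s$, so $c_s=0$. If $s$ and $s_is$ are both standard, $T_i$ acts on $\langle u_s,u_{s_is}\rangle$ with eigenvalues $q_0\ne-1$ and nonzero off-diagonal entries. So its $q_0$-eigenspace is a line not spanned by a basis vector: $c_s$ and $c_{s_is}$ determine each other, and both are zero or both nonzero. Standard fillings are linear extensions of a finite poset and are connected by such moves. Hence the space has dimension at most $1$.

If $\lambda/\beta$ has two nodes in a column, it has two vertically adjacent ones, $x$ above $y$. As $y$ covers $x$, the nodes of $\lambda/\beta$ strictly below $y$ in the order, with $x$ removed, form an order ideal. Fill it first, then $x$, then $y$, then the rest. In this filling $s$ the nodes $x,y$ carry consecutive numbers, so $c_s=0$, and by connectedness $u=0$. $\square$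

We now carry this to modules. Let $\mathrm{add}$ (for $G$) be the class of direct summands of finite sums of copies of $kGe_B$; in (S) these are all projective modules. As $B$ is a $p'$-group, its members are projective, and they lift to summands $\hat P$ of sums of copies of $\mathcal OGe_B$. On lifts, $\hat P\mapsto e_B\hat P$ is an equivalence onto the projective $H$-modules. For $P\in\mathrm{add}$ let $m_\lambda(P)$ be the multiplicity of $V_\lambda$ in $Ke_B\hat P$, that is, of the corresponding irreducible character in the lifted character, and put $|P|=\sum_\lambda m_\lambda(P)$. The number of indecomposable summands of $P$ is at most $|P|$.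

**Lemma 7.3.** Let $B\le Q=LU$ with $L$ as above, $B_L=B\cap L$, $H_L=e_{B_L}\mathcal OLe_{B_L}$. Then $x\mapsto xe_U$ embeds $H_L$ in $H$ with $T_w\mapsto T_w$ $(w\in W_L)$, and for $Y$ a summand of a sum of copies of $\mathcal OLe_{B_L}$ there is a natural isomorphism $H\otimes_{H_L}e_{B_L}Y\cong e_BR_L^G(Y)$.

*Proof.* We have $e_B=e_Ue_{B_L}$, and $L$ commutes with $e_U$. For $w\in W_L$, $e_{B_L}we_{B_L}e_U=e_Bwe_B$, and $B\cap{}^wB=U(B_L\cap{}^wB_L)$, so the normalizing indices agree. Now $R_L^G(Y)=\mathcal OGe_U\otimes_{\mathcal OL}Y$, and $h\otimes y\mapsto h\otimes y$ is a well-defined natural map $H\otimes_{H_L}e_{B_L}Y\to e_B\mathcal OGe_U\otimes_{\mathcal OL}Y$. For $Y=\mathcal OLe_{B_L}$ both sides are $H$ and the map is the identity; by naturality it is an isomorphism for summands of sums. $\square$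

Consequently $R_L^G$ maps add for $L$ into add for $G$. If $L=GL_j(q_0)\times G_{m-j}$ with $j<f$, the trivial module of the $p'$-group $GL_j(q_0)$ is in add, and by Frobenius reciprocity the multiplicity of $\lambda$ in $R_L^G(k\boxtimes P)$ is $\sum_\beta m_\beta(P)\dim\mathrm{Hom}(\mathrm{ind}\boxtimes V_\beta,V_\lambda)$, to which the Pieri bound applies.

### The block condition in terms of residues

**Lemma 7.4.** If $P,P'\in\mathrm{add}$ are indecomposable and $\mathrm{Hom}_{kG}(P,P')\ne0$, then all labels occurring in $P$ and $P'$ have the same multiset of residues in $k$.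

*Proof.* Homomorphisms between projectives lift, so the lifted characters share a constituent. Therefore it suffices to treat one $P$. Let $z\in Z(H)$ be an elementary symmetric polynomial in the $L_i$; its eigenvalues $z_i$ on $Ke_B\hat P$ lie in $\mathcal O$. Suppose two of them are not congruent modulo $\mathfrak m$. Then the product $g=\prod(X-z_i)$ over the distinct eigenvalues factors as $g=g_1g_2$ with $g_1,g_2$ monic, nonconstant and coprime modulo $\mathfrak m$, hence by Nakayama generating the unit ideal of $\mathcal O[X]$. Since $g(z)=0$ on $e_B\hat P$, the decomposition $\mathcal O[X]/(g)\cong\mathcal O[X]/(g_1)\times\mathcal O[X]/(g_2)$ gives a nontrivial decomposition of the indecomposable $H$-module $e_B\hat P$, a contradiction. So all elementary symmetric functions of the residues agree in $k$, and hence so do the multisets. $\square$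

**Lemma 7.5.** The number of labels of size $m$ with at most $N$ rows in each component and prescribed multiset of residues in $k$ is at most $F_N:=(2N(r+3))^{2N}$.

*Proof.* Let $\pi$ be $x\mapsto x+1$ on $\mathbb F_p$ in (S), and $x\mapsto q_0x$ on $k^\times$ in (A),(B). All orbits of $\pi$ have length exactly $f$. Let $x_c$ be the residue of node $(1,1)$ of component $c$. Row $i$ of component $c$ has residues $\pi^{1-i}x_c,\dots,\pi^{\lambda_i^c-i}x_c$. In the free abelian group on residues apply $\pi-1$ to the sum of all residues; each row telescopes, and we obtain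
$$\sum_c\sum_{i\le N}\big([\pi^{\lambda_i^c-i+1}x_c]-[\pi^{1-i}x_c]\big).$$
So the multiset $\{\pi^{\lambda_i^c-i+1}x_c\}$, with at most $2N$ elements, is determined. Each $\lambda_i^c$ is therefore, modulo $f$, in one of at most $2N$ classes, and since $0\le\lambda_i^c\le m<(r+3)f$, each class contains at most $r+3$ admissible values. There are at most $2N$ numbers $\lambda_i^c$. $\square$

In Example 6.2, $N=3$, and the determined multiset is $\{0,-1,-2\}$ modulo $p$: the numbers $\lambda_1,\lambda_2-1,\lambda_3-2$ are a permutation of it, which with $\lambda_1+\lambda_2+\lambda_3=p$ leaves the three hooks found there.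

## 8. The recursion in $m$

**Proposition 8.1.** Under the standing assumption of Section 7,
$$c(G_m)\le4N^2t(2F)^t,\qquad t=2r+5,\quad N=4r+11,\quad F=F_N=(2N(r+3))^{2N}.\tag{3}$$

*Proof.* **Step 1: the recursion.** The purpose is to express $P_0(G_m)$ and $P_1(G_m)$ through smaller groups of the same family. Call $m$ *basic* if $m<f$ in (S),(A), or $m\le2$ in (B). Then $G_m$ is a $p'$-group, $P_0(G_m)=k$ and $P_1(G_m)=0$. If $m$ is not basic, put $j_1=f-1$ in (S),(A), $j_1=\min(m,f-1)$ in (B), and $j_2=j_1-2$. In (S),(A) $j_1<m$; in all cases $j_1\ge3$, so $j_2\ge1$. By the fourth fact, $Q_{j_1}$ and $Q_{j_2}$ generate $G_m$, and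
$$Q_{j_1}\cap Q_{j_2}=U\rtimes\big(GL_{j_2}(q_0)\times GL_2(q_0)\times G_{m-j_1}\big)$$
with $U$ a $p'$-group ($U=1$ in (S)). All $GL$-factors here and in $Q_{j_1},Q_{j_2}$ are $p'$-groups. With $L_j=GL_j\times G_{m-j}$ and $L_{12}=GL_{j_2}\times GL_2\times G_{m-j_1}$, and $R$ denoting $R^{G_m}$, Lemmas 3.2(a) and 6.1 give
$$P_0(G_m)\mid R_{L_{j_1}}(k\boxtimes P_0(G_{m-j_1})),$$
$$P_1(G_m)\mid R_{L_{j_1}}(k\boxtimes P_1(G_{m-j_1}))\oplus R_{L_{j_2}}(k\boxtimes P_1(G_{m-j_1+2}))\oplus R_{L_{12}}(k\boxtimes k\boxtimes P_0(G_{m-j_1})).\tag{4}$$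
By induction $P_0(G_m),P_1(G_m)\in\mathrm{add}$.

**Step 2: the depth.** The purpose is to bound the number of recursion steps. Let $m$ have depth $0$ if it is basic, and otherwise one more than the larger of the depths of $m-j_1$ and $m-j_1+2$. While $m\ge f$, we have $j_1=f-1$ and each step lowers $m$ by at least $f-3$. To get below $f$ we must lower $m$ by at most $m-f+1\le(r+2)f$, and $f/(f-3)\le7/4$ as $f\ge7$; so at most $2(r+2)$ steps suffice. After that, in (B), at most one more step is needed, with $j_1=m$, leading to $0$ or $2$. So the depth is at most $t=2r+5$.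

**Step 3: the rows.** For a basic $m$ only the trivial label occurs. By the Pieri bound, $R_{L_j}$ adds at most one row to each component. For $L_{12}$ induce in two stages, first from $GL_2\times G_{m-j_1}$ to $G_{m-j_1+2}$, then from $L_{j_2}$ to $G_m$; at most two rows are added to each component. So all labels in $P_0(G_m)$ and $P_1(G_m)$ have at most $N=1+2t=4r+11$ rows per component.

**Step 4: the residues.** If $P(M)\mid P_1(G_m)$, then $M$ is a composition factor of $P_0(G_m)$, i.e. $\mathrm{Hom}(P(M),P_0(G_m))\neq0$. The trivial label occurs in $P_0(G_m)$. By Lemma 7.4 all labels of $P_0(G_m)$ and $P_1(G_m)$ have the residue multiset of the trivial label, and by Lemma 7.5 at most $F$ labels occur.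

**Step 5: the multiplicities.** Let $\lambda$ be one of these labels. By the Pieri bound it has multiplicity at most $|P|$ in $R_{L_j}(k\boxtimes P)$. In $R_{L_{12}}(k\boxtimes k\boxtimes P)$ the multiplicity is at most $(2N)^2|P|$: in the two-stage induction, a label $\beta$ of $P$ passes through an intermediate label obtained from $\beta$ by adding two boxes inside $\lambda$, and each box is placed in one of at most $2N$ rows. Let $a_s,b_s$ be the maxima of $|P_0(G_m)|$, $|P_1(G_m)|$ over the $m$ of depth at most $s$. Then $a_0=1$, $b_0=0$, and (4) together with Step 4 gives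
$$a_s\le Fa_{s-1},\qquad b_s\le F\,(2b_{s-1}+4N^2a_{s-1}).$$
So $a_s\le F^s$, and by induction
$$b_s\le2F\cdot4N^2(s-1)(2F)^{s-1}+4N^2F^s\le4N^2s(2F)^s.$$
Since $c(G_m)$ is the number of indecomposable summands of $P_1(G_m)$, we get $c(G_m)\le|P_1(G_m)|\le4N^2t(2F)^t$. $\square$

## 9. Alternating groups and classical groups in characteristic different from $p$

**Proposition 9.1.** For $p$ large, $c(A_m)$ is bounded in terms of $r$ for all $A_m$ of sectional $p$-rank at most $r$.

*Proof.* $A_m$ contains $C_p^{\lfloor m/p\rfloor}$, so $m<(r+1)p$. With $f=p\ge7$, (3) applies to $S_m$, and $c(A_m)\le2c(S_m)$ by Lemma 3.2(b). $\square$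

**Proposition 9.2.** Let $S=N/Z(N)$ be simple of sectional $p$-rank at most $r$, $p$ large, where $N$ is one of $SL_m(q)$, $Sp_{2m}(q)$, $\Omega_{2m+1}(q)$, $\Omega^+_{2m}(q)$, $\Omega^-_{2m+2}(q)$, $SU_{2m}(q)$, $SU_{2m+1}(q)$, with $p\nmid q$. Then $c(S)$ is bounded in terms of $r$.

*Proof.* **Step 1: $m$ is small compared with $f$.** Let $G=G_m\ge N$ be the corresponding group of Section 7 and $f$ the order of $q_0$ modulo $p$. Since $p$ divides $|GL_f(q_0)|$, $G\ge GL_f(q_0)^{\lfloor m/f\rfloor}\ge C_p^{\lfloor m/f\rfloor}$. For $p$ odd, $G/N$ and $Z(N)$ have cyclic Sylow $p$-subgroups, as each is cyclic or of order dividing $4$. Passing from $G$ to $N$ and from $N$ to $S$ costs at most one rank each, so $S$ contains an elementary abelian group of rank at least $\lfloor m/f\rfloor-2$. Hence $m<(r+3)f$.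

**Step 2: the case $f\le6$.** Then $m<6(r+3)$, the rank of the algebraic group is at most $12(r+3)+2$, and Proposition 5.1 applies.

**Step 3: the case $f\ge7$.** Here (3) bounds $c(G)$, and we must descend to $S$. The index $|G:N|$ divides $4$, $q-1$ or $q+1$, and so does $|Z(N)|$; these are prime to $p$, since $q-1=q_0-1$ for $GL_m$, $q+1\mid q_0-1$ for the unitary groups, and $f\ge7$. So $c(S)=c(N)$ by Lemma 3.2(a). In the symplectic and orthogonal cases $|G:N|\le4$ and $c(N)\le4c(G)$ by Lemma 3.2(b).

For $N=SL$ or $SU$ the index is unbounded, and we show $c(N)=c(G)$ instead. Write $B=UT$ with $U\le N$. We have $\det T=\det G$; in $GU_{2m}(q)$ this holds because $a\mapsto a^{1-q}$ maps $\mathbb F_{q^2}^\times$ onto the subgroup of order $q+1$. So $G=NB$, and representatives $\dot w$ of $W$ may be taken in $N$. Now $B\dot wB=U\dot wB$ gives $N\cap B\dot wB=U\dot w(N\cap B)$, a single double coset of $N\cap B$. Hence $kGe_B|_N=k[N/(N\cap B)]$ has an endomorphism ring over $N$ of dimension $|W|$, which is also the dimension of its endomorphism ring over $G$;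 the two rings coincide. So indecomposable summands $P(M)$ of $kGe_B$ stay indecomposable over $N$. As $p\nmid|G:N|$, the head of $P(M)|_N$ is $M|_N$ (Lemma 3.2(b)), so $M|_N$ is irreducible. Since $P_1(G)\in\mathrm{add}$, this holds for all $M$ with $h_M\ne0$, and Lemma 3.2(b) gives $c(N)=\sum_Mh_M\ell(M|_N)=c(G)$. $\square$

Exceptional groups in characteristic $\neq p$ have rank at most $8$ and are covered by Proposition 5.1 and the remark following it, except for ${}^2F_4$.

## 10. The groups ${}^2F_4$

Theorem (BS) is stated for Frobenius maps and does not cover ${}^2F_4$. We use Lemma 6.1 with the two maximal parabolics.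

**Proposition 10.1.** There is an absolute bound for $c(G)$, $G={}^2F_4(\mathsf q)$, $\mathsf q=2^{2n+1}\ge8$, $p\ge5$.

**Step 1: the set-up.** $G$ has a split BN-pair with $W$ dihedral of order $16$. The maximal standard Levi subgroups are $L=X\times C$ with $X=Sz(\mathsf q)$ or $SL_2(\mathsf q)$ and $C$ cyclic of order $\mathsf q-1$; the torus is $T=T_X\times C$ with $|T_X|=\mathsf q-1$. For a standard parabolic $Q=LU_Q$ write $R_LZ=kGe_{U_Q}\otimes_{kL}Z$ and ${}^*\!R_LM=e_{U_Q}M=M^{U_Q}$. As $U_Q$ is a $p'$-group, both functors are exact and they are two-sided adjoints of each other. The bimodule $e_{U_Q}kGe_{U_{Q'}}$ decomposes along the double cosets $QwQ'$, and the Mackey formula (Dipper–Fleischmann, Math. Z. 211 (1992); Cabanes–Enguehard, Ch. 1) says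
$${}^*\!R_LR_{L'}Z\cong\bigoplus_wR^L_{L\cap{}^wL'}\,{}^*\!R^{{}^wL'}_{L\cap{}^wL'}({}^wZ),$$
$w$ running over the distinguished representatives of $W_L\backslash W/W_{L'}$. A module of a Levi subgroup is *cuspidal* if all ${}^*\!R$ to proper standard Levi subgroups kill it; for example, the trivial module of $X$ is not cuspidal.

Lemmas 3.2(a) and 6.1(b) give
$$P_1(G)\mid R_{L_1}P_1(L_1)\oplus R_{L_2}P_1(L_2)\oplus R_TP_0(T).\tag{5}$$
For $L=X\times C$ we have $P_0(L)=P_0(X)\boxtimes P_0(C)$, and the second radical layer of $P_0(L)$ is $(J_X/J_X^2)\boxtimes k\oplus k\boxtimes(J_C/J_C^2)$. So $P_1(L)=P_1(X)\boxtimes P_0(C)\oplus P_0(X)\boxtimes P_1(C)$, with $P_1(C)\in\{0,P_0(C)\}$. As $X$ has cyclic Sylow $p$-subgroups, by Lemma 3.3 $P_1(X)$ is $0$ or $P(Y)$ with $Y$ simple and $H^1(X,Y)\ne0$. By adjunction, for $Z$ simple,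
$$\text{the number of indecomposable summands of }R_LP(Z)\text{ is }\sum_M[{}^*\!R_LM:Z],\tag{6}$$
$M$ ranging over the simple $kG$-modules. We bound (6) in each case.

**Step 2: a remark on simple modules.** Let $M$ be simple, $L'$ a minimal standard Levi subgroup with ${}^*\!R_{L'}M\ne0$, and $Z$ a simple quotient of ${}^*\!R_{L'}M$. By transitivity, exactness and minimality $Z$ is cuspidal; by adjunction $M\subseteq R_{L'}Z$. In the Mackey formula for ${}^*\!R_{L'}R_{L'}Z$ only $w$ with ${}^wL'=L'$ contribute, so this module has length at most $16$, with all factors conjugate to $Z$. Every simple $M\subseteq R_{L'}Z$ has ${}^*\!R_{L'}M\ne0$. As ${}^*\!R_{L'}$ is exact, at most $16$ simple $M$ embed in $R_{L'}Z$.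

**Step 3: the module $R_TP_T(\theta)$, $\theta:T\to k^\times$.** If $[{}^*\!R_TM:\theta]\ne0$, then in Step 2 we have $L'=T$ and $M\subseteq R_T\theta''$ for some $\theta''$, and ${}^*\!R_TM\subseteq{}^*\!R_TR_T\theta''$ forces $\theta''\in W\theta$. So there are at most $16$ choices of $\theta''$, at most $16^2$ modules $M$, each with multiplicity at most $16$: the number of summands is at most $16^3$. This covers $R_TP_0(T)$. It covers $R_L(P_0(X)\boxtimes P_1(C))$, since $P_0(X)\mid R^X_{T_X}P_0(T_X)$ by Lemma 6.1(a). And it covers $R_L(P(Y)\boxtimes P_0(C))$ if $Y$ is not cuspidal, since then ${}^*\!R^X_{T_X}Y$ has a composition factor $\theta_1$ and $P(Y)\mid R^X_{T_X}P_{T_X}(\theta_1)$.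

**Step 4: $R_L(P(Y)\boxtimes P_0(C))$ with $Y$ cuspidal and $H^1(X,Y)\ne0$.** First, $p\nmid\mathsf q-1$. Indeed, if $p\mid\mathsf q-1$, the Borel subgroup $B_X=U_XT_X$ has index $\mathsf q+1$ or $\mathsf q^2+1$, congruent to $2$ modulo $p$. Restriction $0\ne H^1(X,Y)\to H^1(B_X,Y)=H^1(T_X,Y^{U_X})$ is injective, so $Y^{U_X}\ne0$, contradicting cuspidality.

Moreover $p\mid|X|$, $Y$ lies in the principal block of $X$, and $Y\ne k$. We compare $Y$ with the modules induced from $T_X$. Let $1\ne\theta_1$ be a character of $T_X$. Then $\theta_1\ne\theta_1^{-1}$ as $\mathsf q-1$ is odd, so the lift of $R^X_{T_X}\theta_1$ is irreducible, of degree $\mathsf q+1$ or $\mathsf q^2+1$. Since $p\nmid2(\mathsf q-1)$, this degree has the full $p$-part of $|X|$, so the character has $p$-defect zero and $R^X_{T_X}\theta_1$ does not involve $Y$. The module $k[X/B_X]$ has character $1+\mathrm{St}$ and involves $Y$ at most once, because $Y\ne k$ and decomposition numbers in blocks with cyclic defect groups are at most $1$.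

Let $[{}^*\!R_LM:Y\boxtimes k]\ne0$ and choose $(L',Z)$ as in Step 2. As ${}^*\!R_LM\neq0$, $L'\ne G$.

If $L'=T$ and $Z=\theta$, then ${}^*\!R_LM\subseteq{}^*\!R_LR_T\theta$, which is made of the $8$ summands $R_T^L({}^w\theta)$. These involve $Y\boxtimes k$ only if ${}^w\theta=1$, i.e. $\theta=1$, and then at most once each. There are at most $16$ such $M$, each with multiplicity at most $8$.

If $L'$ has rank one, then in ${}^*\!R_LR_{L'}Z$ cuspidality of $Z$ leaves only $w$ with ${}^wL'=L$, with summand ${}^wZ$. So $Z={}^{w^{-1}}(Y\boxtimes k)$ for one of these $w$. There are at most $32$ pairs $(L',Z)$, at most $16$ modules $M$ for each, with multiplicity at most $16$.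

So in every case (6) is bounded by an absolute constant, and by (5) so is $c(G)$. This proves Proposition 10.1. $\square$

## 11. Groups of Lie type in characteristic $p$

Here the simple modules of the finite group are restrictions from an algebraic group, and the plan is to turn $H^1(G,-)$ into finitely many $\mathrm{Ext}^1$-groups of the algebraic group, indexed by weights that do not grow with $p$.

**Step 1: only finitely many root systems and twists.** For $p\ge5$ a simple group of Lie type in characteristic $p$ is $S=G/Z(G)$ with $G=\mathbf G^\sigma$, $\mathbf G$ simple simply connected over $k$, $\sigma=F^a\tau$, $a\ge1$, $F$ the standard Frobenius map over $\mathbb F_p$ and $\tau$ a (possibly trivial) graph automorphism. Here $p\nmid|Z(G)|$ and $c(S)=c(G)$. Let $S$ have sectional $p$-rank at most $r$. The root subgroup of the highest root is $\sigma$-stable with $p^a$ fixed points, so $C_p^a\le G$ and $a\le r$. If $\mathbf G$ is classical of rank $l$ (and $\tau$ is not triality, where $l=4$), a Levi subgroup gives $SL_m(p^a)\le G$ with $m\ge\lfloor l/2\rfloor$,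 which contains an elementary abelian $p$-group of rank $\lfloor m^2/4\rfloor$. So the root system $\Phi$ lies in a finite list depending on $r$. It therefore suffices to prove:

**Proposition 11.1.** For $p\ge4h$, $h$ the Coxeter number of $\Phi$, $c(G)$ is bounded in terms of $\Phi$ and $a$.

**Step 2: notation and a numerical gauge.** As in [J]: $X_+$ is the set of dominant weights, $X_a$ the $p^a$-restricted ones, $L(\lambda)$, $V(\lambda)$, $H^0(\lambda)$ the simple, Weyl and induced modules, $\mathbf G_a$ the Frobenius kernels, $\nu^*=-w_0\nu$, and a superscript $(a)$ is the $a$-th Frobenius twist. Let $\alpha_0$ be the highest short root and $b(\nu)=\langle\nu,\alpha_0^\vee\rangle$. Then $b(\rho)=h-1$; $b(\alpha)\ge0$ for $\alpha>0$, as $\alpha_0$ is dominant; and $b$ is invariant under diagram automorphisms and $\nu\mapsto\nu^*$. If $\kappa$ is a weight of $L(\lambda)$ or $H^0(\lambda)$, then $\kappa\le\lambda$, so $b(\kappa)\le b(\lambda)$. If $\lambda\in X_a$, then $b(\lambda)\le(p^a-1)(h-1)$. Put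
$$\beta=3(h-1),\qquad\Gamma=\{\nu\in X_+:b(\nu)\le\beta\},$$
a finite set depending only on $\Phi$. For $\Phi=A_1$, identifying weights with integers, $b(\nu)=\nu$, $h=2$ and $\Gamma=\{0,1,2,3\}$.

Since $\beta+h-1<p$, weights $\nu\in\Gamma$ satisfy $\langle\nu+\rho,\alpha_0^\vee\rangle<p$. Hence they are $p$-restricted (each $\langle\nu,\alpha_i^\vee\rangle\le b(\nu)$), and $L(\nu)=V(\nu)=H^0(\nu)$. As $\mathrm{Ext}^1_{\mathbf G}(V(\nu),H^0(\nu'))=0$ for all dominant weights, $\mathrm{Ext}^1_{\mathbf G}(L(\nu),L(\nu'))=0$ for $\nu,\nu'\in\Gamma$. The irreducible $kG$-modules are the $L(\lambda)$, $\lambda\in X_a$ (Steinberg).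

**Step 3: from $G$ to $\mathbf G$.** $\mathbf G/G$ is affine, so induction is exact and $H^1(G,M)=H^1(\mathbf G,M\otimes\mathrm{ind}_G^{\mathbf G}k)$ for a $\mathbf G$-module $M$. By Lang's theorem $xG\mapsto x\sigma(x)^{-1}$ is an isomorphism $\mathbf G/G\cong\mathbf G$ (it is bijective, and étale as $d\sigma=0$). Left translation by $g$ becomes $y\mapsto gy\sigma(g)^{-1}$. So $\mathrm{ind}_G^{\mathbf G}k$ is the $\mathbf G\times\mathbf G$-module $k[\mathbf G]$ pulled back along $g\mapsto(g,\sigma(g))$. By [J, II.4.20] it has an ascending exhaustive filtration with factors $H^0(\nu)\otimes H^0(\nu')^{(a)}$, each $\nu\in X_+$ occurring once, where $\nu'$ is the image of $\nu$ under a fixed diagram automorphism; so $b(\nu')=b(\nu)$. Rational cohomology commutes with direct limits, and a direct limit of spaces of dimension at most $D$ has dimension at most $D$. Hence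
$$\dim H^1(G,L(\lambda))\le\sum_{\nu\in X_+}\dim H^1\big(\mathbf G,N\otimes H^0(\nu')^{(a)}\big),\qquad N=L(\lambda)\otimes H^0(\nu).\tag{7}$$

**Step 4: only $\nu\in\Gamma$ contribute to (7).** By the Lyndon–Hochschild–Serre (LHS) spectral sequence for $\mathbf G_a$, if the $\nu$-term is nonzero then (i) or (ii) below holds.

(i) $\mathrm{Hom}_{\mathbf G}(V(\nu'^*)^{(a)},H^1(\mathbf G_a,N))\ne0$. Since $V(\nu'^*)$ is generated by its highest weight vector, $p^a\nu'^*$ is a weight of $H^1(\mathbf G_a,N)$, hence of the term $N\otimes k[\mathbf G_a]$ of the Hochschild complex. Under conjugation the weights of $k[\mathbf G_a]$ are $\sum_{\alpha>0}(n_\alpha-n'_\alpha)\alpha$ with $0\le n_\alpha,n'_\alpha<p^a$ (truncated coordinates on the root subgroups), so $b\le(p^a-1)b(2\rho)=2(p^a-1)(h-1)$ on them. Thus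
$$p^ab(\nu)\le(p^a-1)(h-1)+b(\nu)+2(p^a-1)(h-1),$$
that is, $b(\nu)\le\beta$.

(ii) $H^1(\mathbf G,(N^{\mathbf G_a})^{(-a)}\otimes H^0(\nu'))\ne0$. Then $\mathrm{Ext}^1_{\mathbf G}(V(\nu'^*),L(\kappa))\ne0$ for a composition factor $L(\kappa)$ of $(N^{\mathbf G_a})^{(-a)}$. From $0\to L(\kappa)\to H^0(\kappa)\to H^0(\kappa)/L(\kappa)\to0$ and $\mathrm{Ext}^1_{\mathbf G}(V(\nu'^*),H^0(\kappa))=0$ we get $\mathrm{Hom}_{\mathbf G}(V(\nu'^*),H^0(\kappa)/L(\kappa))\ne0$. So $\kappa>\nu'^*$ and $b(\kappa)\ge b(\nu)$. As $p^a\kappa$ is a weight of $N$, $p^ab(\nu)\le(p^a-1)(h-1)+b(\nu)$, so $b(\nu)\le h-1\le\beta$.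

For $\nu\in\Gamma$ the term is $\mathrm{Ext}^1_{\mathbf G}(V(\nu^*)\otimes V(\nu'^*)^{(a)},L(\lambda))$. With $\mu_\nu=\nu^*+p^a\nu'^*$, Steinberg's tensor product theorem gives $V(\nu^*)\otimes V(\nu'^*)^{(a)}=L(\nu^*)\otimes L(\nu'^*)^{(a)}=L(\mu_\nu)$. Summing (7) over $\lambda$,
$$c(G)\le\sum_{\nu\in\Gamma}\sum_{\lambda\in X_a}\dim\mathrm{Ext}^1_{\mathbf G}(L(\mu_\nu),L(\lambda)).\tag{8}$$

**Step 5: comparing $p$-adic digits.** The number of $\lambda\in X_a$ grows with $p$; this step shows that few of them matter. Fix $\mu=\mu_0+p^a\mu_a$ with $\mu_0,\mu_a\in\Gamma$; its $p$-adic digits are $\mu_0,0,\dots,0,\mu_a$. For restricted $\xi,\eta$ and dominant $\xi',\lambda'$ the LHS spectral sequence for $\mathbf G_1$ has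
$$E_2^{i,j}=\mathrm{Ext}^i_{\mathbf G/\mathbf G_1}\big(L(\xi')^{(1)},\mathrm{Ext}^j_{\mathbf G_1}(L(\xi),L(\eta))\otimes L(\lambda')^{(1)}\big).$$
If $\xi\ne\eta$, $\mathrm{Hom}_{\mathbf G_1}(L(\xi),L(\eta))=0$; if $\xi=\eta$, it is $k$, and $\mathrm{Ext}^1_{\mathbf G_1}(L(\xi),L(\xi))=0$ by [J, II.12.9], as $p\ne2$. So
$$\mathrm{Ext}^1_{\mathbf G}(L(\xi+p\xi'),L(\eta+p\lambda'))\cong\begin{cases}\mathrm{Ext}^1_{\mathbf G}(L(\xi'),L(\lambda'))&\xi=\eta,\\\mathrm{Hom}_{\mathbf G}(L(\xi'),E(\xi,\eta)\otimes L(\lambda'))&\xi\neq\eta,\end{cases}\tag{9}$$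
where $E(\xi,\eta)=\mathrm{Ext}^1_{\mathbf G_1}(L(\xi),L(\eta))^{(-1)}$.

Let $\lambda\in X_a$. If its digits $0,\dots,a-1$ agree with those of $\mu$, then $\mathrm{Ext}^1_{\mathbf G}(L(\mu),L(\lambda))\cong\mathrm{Ext}^1_{\mathbf G}(L(\mu_a),k)=0$ by Step 2. Otherwise let $i<a$ be the first differing digit, $\xi\in\{\mu_0,0\}\subset\Gamma$ the $i$-th digit of $\mu$, $\eta$ that of $\lambda$, and $\lambda''=\sum_{j>i}p^{j-i-1}\lambda_j$. The lower digits of $\lambda$ are determined by $\mu$, and
$$\mathrm{Ext}^1_{\mathbf G}(L(\mu),L(\lambda))\cong\mathrm{Hom}_{\mathbf G}\big(L(p^{a-i-1}\mu_a),E(\xi,\eta)\otimes L(\lambda'')\big).\tag{10}$$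

**Step 6: the structure of $E(\xi,\eta)$ for $\xi\in\Gamma$.** If $\kappa$ is a weight of $E(\xi,\eta)$, then $p\kappa$ is a weight of $L(\xi)^*\otimes L(\eta)\otimes k[\mathbf G_1]$, so
$$p\,b(\kappa)\le\beta+(p-1)(h-1)+2(p-1)(h-1)=p\beta .$$
So all composition factors of $E(\xi,\eta)$ are $L(\kappa)$ with $\kappa\in\Gamma$, and by Step 2 it is semisimple: $E(\xi,\eta)=\bigoplus_{\kappa\in\Gamma}L(\kappa)^{e_\kappa}$. By (9) with $\xi'=\kappa$, $\lambda'=0$,
$$e_\kappa=\dim\mathrm{Ext}^1_{\mathbf G}(L(\xi+p\kappa),L(\eta)).\tag{11}$$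
If $e_\kappa\ne0$, the linkage principle gives $\eta+\rho\in W(\xi+\rho)+pX$ ($X$ the weight lattice). A restricted weight is determined by its class modulo $pX$, so for given $\xi$ at most $|W|$ restricted $\eta$ occur.

**Step 7: the sum over $\lambda''$.** Let $d=\max_{\nu\in\Gamma}\dim V(\nu)$, which is independent of $p$ by Weyl's formula. For $\kappa\in\Gamma$,
$$\sum_{\lambda''}\dim\mathrm{Hom}_{\mathbf G}\big(L(p^{a-i-1}\mu_a)\otimes L(\kappa)^*,L(\lambda'')\big)\le\ell\big(L(p^{a-i-1}\mu_a)\otimes L(\kappa^*)\big).$$
If $a-i-1\ge1$ the module on the right is simple by Steinberg's theorem; if $a-i-1=0$ its dimension is at most $d^2$. So the sum is at most $d^2$.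

**Step 8: bounding $e_\kappa$.** This is the last quantity that could depend on $p$.

**Lemma 11.2.** For $\xi\in\Gamma$, restricted $\eta\ne\xi$ and $\kappa\in\Gamma$: $e_\kappa\le K:=(|\Phi^+|(\beta+1))^{n_0}$ with $n_0=|W|(\beta+1)^{\mathrm{rank}\,\Phi}$.

*Proof.* Let $x=\xi+p\kappa$ and $y=\eta$; $x\ne y$ since their $0$-th digits differ. By [J, II.2.14], $\mathrm{Ext}^1_{\mathbf G}(L(x),L(y))\cong\mathrm{Hom}_{\mathbf G}(\operatorname{rad}V(x),L(y))$ if $y\not>x$, and the roles of $x,y$ may be exchanged. So by (11)
$$e_\kappa\le\max\big([V(x):L(y)],[V(y):L(x)]\big).$$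
Both $x$ and $y$ lie in
$$\mathcal X=\{z\in X_+:\langle z+\rho,\alpha_0^\vee\rangle\le p(\beta+1)\},$$
since $\beta+p\beta+h-1\le p(\beta+1)$ and $(p-1)(h-1)+h-1\le p(\beta+1)$. We show $[V(z):L(u)]\le K$ for all $z,u\in\mathcal X$, using Jantzen's sum formula [J, II.8.19]: there is a filtration of $V(z)$ with $V(z)^1=\operatorname{rad}V(z)$ and
$$\sum_{i>0}\mathrm{ch}\,V(z)^i=\sum_{\alpha>0}\ \sum_{0<np<\langle z+\rho,\alpha^\vee\rangle}\nu_p(np)\,\chi(s_{\alpha,np}\cdot z).\tag{12}$$
For $z\in\mathcal X$ we have $np<\langle z+\rho,\alpha^\vee\rangle\le\langle z+\rho,\alpha_0^\vee\rangle$, so $n<\beta+1<p$ and $\nu_p(np)=1$; there are at most $A:=|\Phi^+|(\beta+1)$ terms. Each $\chi(s_{\alpha,np}\cdot z)$ is $0$ or $\pm\chi(z')$ with $z'\in X_+$ linked to $z$ and $z'+\rho$ being $W$-conjugate to $z+\rho-c\alpha$, where $c=\langle z+\rho,\alpha^\vee\rangle-np$, so $0<c<\langle z+\rho,\alpha^\vee\rangle$.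

These $z'$ are smaller in norm and stay in $\mathcal X$. With $v=z+\rho$,
$$|v-c\alpha|^2=|v|^2-c(\alpha,\alpha)(\langle v,\alpha^\vee\rangle-c)<|v|^2,$$
so $|z'+\rho|<|z+\rho|$. Also $v-c\alpha$ lies on the segment from $v$ to $s_\alpha v$, so $z'+\rho$ lies in the convex hull of $Wv$. As $v$ and $\alpha_0^\vee$ are dominant, $\langle z'+\rho,\alpha_0^\vee\rangle\le\langle v,\alpha_0^\vee\rangle$ and $z'\in\mathcal X$.

Discarding the negative terms of (12), for $u\ne z$ we get $[V(z):L(u)]\le\sum[V(z'):L(u)]$, a sum over at most $A$ weights $z'$ (with repetitions), while $[V(u):L(u)]=1$. The number of weights in $\mathcal X$ linked to $z$ is at most $n_0$: such $z'$ satisfies $z'+\rho\in w(z+\rho)+pX$ for some $w\in W$, and for each $w$ every coordinate $\langle z'+\rho,\alpha_i^\vee\rangle\in(0,p(\beta+1)]$ is determined modulo $p$. Since norms strictly decrease, the recursion has depth less than $n_0$. By induction on the length $n(z)$ of the longest descending chain from $z$ in this set, $[V(z):L(u)]\le A^{n(z)}\le A^{n_0}=K$. $\square$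

**Step 9: putting the factors together.** In (10) there are at most $a$ choices of $i$, for each at most $|W|$ of $\eta$ and $|\Gamma|$ of $\kappa$. With Step 7 and Lemma 11.2, $\sum_{\lambda\in X_a}\dim\mathrm{Ext}^1_{\mathbf G}(L(\mu),L(\lambda))\le a|W||\Gamma|Kd^2$. By (8),
$$c(G)\le a\,|W|\,|\Gamma|^2\,K\,d^2\qquad(p\ge4h),\tag{13}$$
which does not depend on $p$. This proves Proposition 11.1. $\square$

**Example 11.3 ($SL_2(p)$, $p\ge11$).** Here $a=1$, $\nu^*=\nu'=\nu$, $\mu_\nu=\nu+p\nu$ with $\nu\in\{0,1,2,3\}$, and $0\le\lambda\le p-1$. Linkage means $\lambda+1\equiv\pm(\mu_\nu+1)$ modulo $2p$. In (12) there is one positive root, and the $n$-th term for highest weight $z$ is $\chi(2np-(z+1)-1)$, where $\chi(-m-1)=-\chi(m-1)$.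

For $\nu=0$ only $\lambda=0$ is linked, and $\mathrm{Ext}^1_{\mathbf G}(k,k)=0$. For $\nu=2$ only $\lambda=2$ is linked; by (9) we get $\mathrm{Ext}^1_{\mathbf G}(L(2),k)=0$. For $\nu=1$ only $\lambda=p-3$ is linked; for $V(p+1)$ formula (12) has the single term $\chi(p-3)=\mathrm{ch}\,L(p-3)$, so $\operatorname{rad}V(p+1)=L(p-3)$ and $\mathrm{Ext}^1_{\mathbf G}(L(p+1),L(p-3))$ is one-dimensional.

For $\nu=3$ only $\lambda=p-5$ is linked. Formula (12) gives $\operatorname{rad}V(p+3)=L(p-5)$. For $V(3p-5)$ it gives $-\chi(p-5)+\chi(p+3)=\mathrm{ch}\,L(p+3)$, so $\operatorname{rad}V(3p-5)=L(p+3)$. For $V(3p+3)$ it gives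
$$-\chi(p+3)+\chi(p-5)+\chi(3p-5)=\mathrm{ch}\,L(3p-5),$$
so $\operatorname{rad}V(3p+3)=L(3p-5)$ and $\mathrm{Ext}^1_{\mathbf G}(L(3p+3),L(p-5))=0$.

So the right side of (8) is $1$, in agreement with Lemma 3.3, although the principal block of $SL_2(p)$ modulo its center has $(p-1)/2$ simple modules.

## 12. Assembling the constant $C(r)$

Choose $p_0(r)$ with $p_0(r)\ge\max(71,r+1)$, such that for $p>p_0(r)$ Proposition 5.1 applies to all ranks at most $\max(8,12(r+3)+2)$, and $p\ge4h$ for every root system in the finite list of Section 11, Step 1.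

Let $p>p_0(r)$ and let $S$ be a nonabelian simple group of sectional $p$-rank at most $r$. By CFSG, $S$ is one of the following: a $p'$-group or one of the disregarded groups of Section 4; an alternating group (Proposition 9.1); a classical group in characteristic $\ne p$ (Proposition 9.2); an exceptional group in characteristic $\ne p$ (Proposition 5.1, or Lemma 3.3 for ${}^2B_2$ and ${}^2G_2$, or Proposition 10.1 for ${}^2F_4$); a group of Lie type in characteristic $p$ (Proposition 11.1 with $a\le r$ and $\Phi$ in a finite list). In each case $c(S)$ is bounded in terms of $r$; let $s(r)$ be a common bound.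

By Proposition 4.1, $c(G)\le2r+r\,s(r)$ for all finite $G$ of sectional $p$-rank at most $r$ and all $p>p_0(r)$. For the finitely many primes $p\le p_0(r)$ use the known constants $C(p,r')$ with $r'\le r$. So
$$C(r)=\max\Big\{2r+r\,s(r),\ \max_{p\le p_0(r),\ r'\le r}C(p,r')\Big\}$$
has the property required in Theorem 1.1. $\blacksquare$
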